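# A lattice counterexample for weak-type $A_1$ bounds of rough singular integrals

Throughout, $d\ge2$, constants $c,C>0$ depend only on $d$ and may change from line to line, cubes are axis-parallel, $\sigma$ is surface measure on $\mathbb S^{d-1}$, $|\cdot|$ is the Euclidean norm or Lebesgue measure, $w(E)=\int_E w$, and $\langle w\rangle_Q=w(Q)/|Q|$. The maximal operator is $Mg(x)=\sup_{Q\ni x}\langle|g|\rangle_Q$, over cubes containing $x$; other standard choices change only dimensional constants.

## 1. Rough kernels, two weight characteristics, and the factor between two bounds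

Let $\Omega\in L^\infty(\mathbb S^{d-1})$ have $\int\Omega\,d\sigma=0$. The rough singular integral is
$$T_\Omega f(x)=\mathrm{p.v.}\int_{\mathbb R^d}\frac1{|x-y|^d}\,\Omega\Bigl(\frac{x-y}{|x-y|}\Bigr)f(y)\,dy .$$
It is well defined almost everywhere for $f$ bounded with compact support. "Rough" means that $\Omega$ has no smoothness. For $\Omega(\theta)=\theta_1$ we get a multiple of a Riesz transform, whose kernel is smooth away from $0$; for $\Omega=\chi_S-\text{const}$ with a wild set $S$ we get something much less tame. When $x$ is at positive distance from $\operatorname{supp}f$, the integral converges absolutely and no principal value is involved. We shall only evaluate $T_\Omega f$ at such points.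

**Definition (weights and characteristics).** A weight is a non-negative locally integrable $w$ that is not a.e. zero. Put
$$[w]_{A_1}=\sup_Q\,\langle w\rangle_Q\,\|w^{-1}\|_{L^\infty(Q)},\qquad [w]_{A_\infty}=\sup_Q\frac1{w(Q)}\int_QM(w\chi_Q),$$
and say $w\in A_1$ if $[w]_{A_1}<\infty$. (Then $w>0$ a.e.: take a cube with $w(Q)>0$, note that $w^{-1}\in L^\infty(Q)$, and enlarge $Q$.)

For $w\in A_1$ we have $\langle w\rangle_Q\le[w]_{A_1}w(x)$ for a.e. $x\in Q$. Apply this to the countably many cubes with rational vertices and discard a null set. Any cube containing $x$ is approximated from outside by rational cubes, so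
$$Mw\le[w]_{A_1}w\ \text{ a.e.},\qquad\text{hence}\qquad 1\le[w]_{A_\infty}\le[w]_{A_1}. \tag{1}$$
The second inequality uses $M(w\chi_Q)\le Mw$, the first $M(w\chi_Q)\ge w$ a.e. on $Q$. For $w\equiv1$ both characteristics equal $1$.

**Example 1 (a spike).** Let $w(x)=\max(|x|,\delta)^{-d}$ with $0<\delta<\frac12$. On $Q=[-\frac12,\frac12]^d$ the average is at least $\int_{\delta<|x|<1/2}|x|^{-d}dx=\sigma(\mathbb S^{d-1})\log\frac1{2\delta}$, while at the corners $w=(\sqrt d/2)^{-d}$. So $[w]_{A_1}\ge c\log\frac1{2\delta}$. Each dyadic scale between $\delta$ and $1$ contributes equally to the average.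

**Example 2 (a dip).** Let $w(x)=|x|^a$ with $a>0$. Cubes centered at $0$ show $[w]_{A_1}=\infty$. But $[w]_{A_\infty}<\infty$, by the following geometric fact, which we shall use again.

*For a cube $Q$ of side $\ell$ and a point $y$, let $m=\max_{\overline Q}|x-y|$. Then*
$$m\ge\tfrac{\sqrt d}2\,\ell,\qquad\text{and } |x-y|\ge\tfrac m4\ \text{ on a subcube of } Q \text{ of side } \tfrac38\ell. \tag{2}$$
Indeed, by convexity $m$ is attained at a vertex $z^*$. In each coordinate $z^*$ takes the endpoint farther from $y$, which is at distance at least $\ell/2$; so $m\ge\sqrt d\,\ell/2$. The corner subcube at $z^*$ of side $\frac38\ell$ has diameter $\frac38\sqrt d\,\ell\le\frac34m$, so on it $|x-y|\ge m-\frac34m$.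

With $y=0$, (2) gives $\langle w\rangle_Q\ge(\frac38)^d4^{-a}m^a$, while $M(w\chi_Q)\le\sup_Qw\le m^a$. So $\int_QM(w\chi_Q)\le C_a\,w(Q)$. A gentle dip of the weight is very expensive for $A_1$ and free for $A_\infty$.

**Definition (weak-type norm).** $\|T\|_{L^1(w)\to L^{1,\infty}(w)}$ is the smallest $C$ with $w(\{|Tf|>\alpha\})\le\frac C\alpha\int|f|w$ for all $\alpha>0$ and all bounded compactly supported $f$. So every $f$ and $\alpha$ give a lower bound,
$$\|T\|_{L^1(w)\to L^{1,\infty}(w)}\ \ge\ \frac{\alpha\;w(\{|Tf|>\alpha\})}{\|f\|_{L^1(w)}}. \tag{3}$$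

The following is known. A Calderón–Zygmund operator satisfies, for $w\in A_1$,
$$\|T_{CZ}\|_{L^1(w)\to L^{1,\infty}(w)}\le C_{d,T_{CZ}}[w]_{A_1}\log([w]_{A_\infty}+1),$$
and this dependence on the characteristics is optimal. For rough $T_\Omega$,
$$\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\le C_{d,\Omega}[w]_{A_1}[w]_{A_\infty}\log([w]_{A_\infty}+1). \tag{4}$$
The paper of Ankit Bhojak and Parasar Mohanty, "Weak type bounds for rough maximal singular integrals near $L^1$", arXiv:2110.00832 (2021), is the source of the problem: can the extra factor $[w]_{A_\infty}$ be removed? That is, does every bounded mean-zero $\Omega$ admit a constant $C=C(d,\Omega)$ such that for all $w\in A_1$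
$$\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\le C[w]_{A_1}\log([w]_{A_\infty}+1)\ ? \tag{5}$$

It cannot. The easy case, which already decides this, is that of weights whose two characteristics are comparable.

**Proposition 1.** There are $N_0=N_0(d)$ and a Borel set $S\subset\mathbb S^{d-1}$ with $\sigma(S)\le\frac12\sigma(\mathbb S^{d-1})$ such that, with $\Omega=\chi_S-\sigma(S)/\sigma(\mathbb S^{d-1})$, the following holds. For every integer $N\ge N_0$ there is $w=w_N\in A_1$ with
$$cN\le[w]_{A_\infty}\le[w]_{A_1}\le CN,\qquad\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\ge cN^2 .$$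

If (5) held for this $\Omega$, we would have $cN^2\le C_\Omega\cdot CN\log(CN+1)$ for all $N\ge N_0$, which is false for large $N$. We prove Proposition 1 in Sections 2–5. After that we ask what changes when the two characteristics are to have different sizes.

## 2. A weight with a logarithmic spike at every lattice point

Fix an integer $N\ge2$ and put
$$\delta=2^{-8N},\quad R=2^N,\quad r=\tfrac1{16},\quad D(x)=\operatorname{dist}(x,\mathbb Z^d),\quad w(x)=w_N(x)=\max(D(x),\delta)^{-d}.$$
This is Example 1 repeated at every lattice point, with about $8N$ dyadic scales in each spike. Test functions will be placed at the shifted lattice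
$$Y=\{y_l=l+\tfrac14e_1:\ l\in\mathbb Z^d\},\qquad Y_\rho=\{x:\operatorname{dist}(x,Y)<\rho\}.$$

Some bookkeeping. On the cell $k+[-\frac12,\frac12)^d$ with $k\in\mathbb Z^d$ we have $D(x)=|x-k|$. So $D\le\sqrt d/2$, and $w\ge b_d:=(\sqrt d/2)^{-d}$ everywhere. Since $D=\frac14$ on $Y$ and $D$ is 1-Lipschitz, $D\ge\frac14-2r=\frac18$ on $\overline{Y_{2r}}$. Hence
$$w\ge b_d\ \text{ everywhere},\qquad w\le8^d\ \text{ on }\overline{Y_{2r}}. \tag{6}$$
For $\delta\le\ell\le\sqrt d$,
$$\int_{|x|<\ell}\max(|x|,\delta)^{-d}dx=|B(0,1)|+\sigma(\mathbb S^{d-1})\log\frac\ell\delta\le CN. \tag{7}$$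

**Lemma 2.** $cN\le[w]_{A_\infty}\le[w]_{A_1}\le CN$.

**Step 1: the upper bound for $[w]_{A_1}$.** The purpose is to compare averages with minima on every cube. As $w$ is continuous, $\|w^{-1}\|_{L^\infty(Q)}=1/\inf_Qw$. Let $Q$ have side $\ell$.

*Case $\ell\ge1$.* An interval of length $\ell$ meets at most $\ell+2$ of the intervals $[j-\frac12,j+\frac12)$, so $Q$ is covered by at most $(\ell+2)^d\le3^d|Q|$ cells. Each has $w$-mass at most $CN$ by (7) with $\ell=\sqrt d$. So $\langle w\rangle_Q\le CN$, while $\inf_Q w\ge b_d$.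

*Case $\ell<1$.* Let $t=\operatorname{dist}(Q,\mathbb Z^d)$.

Suppose $t\ge\ell$. For $x,x'\in Q$, $D(x')\le D(x)+\sqrt d\,\ell\le(1+\sqrt d)D(x)$, because $D(x)\ge t\ge\ell$. Hence $\max(D(x'),\delta)\le(1+\sqrt d)\max(D(x),\delta)$ and $\sup_Qw\le(1+\sqrt d)^d\inf_Qw$.

Suppose $t<\ell$. Then $D\le t+\sqrt d\,\ell\le(1+\sqrt d)\ell$ on $Q$. If $\ell\le\delta$, then $\max(D,\delta)\le(1+\sqrt d)\delta$ on $Q$, so $\inf_Qw\ge(1+\sqrt d)^{-d}\delta^{-d}\ge(1+\sqrt d)^{-d}\sup w$. If $\ell>\delta$, then $\inf_Qw\ge((1+\sqrt d)\ell)^{-d}$. Moreover $Q$ meets at most $2^d$ cells. In the cell of $k$, the part $|x-k|<\ell$ contributes at most $CN$ to $w(Q)$ by (7), and the part $|x-k|\ge\ell$, where $w\le\ell^{-d}$, contributes at most $\ell^{-d}|Q|=1$. So $\langle w\rangle_Q\le CN\ell^{-d}\le CN\inf_Qw$.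

In every case $\langle w\rangle_Q\le CN\inf_Qw$.

**Step 2: the lower bound for $[w]_{A_\infty}$.** We use one cube only, $Q_0=[-\frac12,\frac12)^d$, and only the values of $w$ on $B=B(0,\frac18)$; this will matter later. For $\sqrt\delta\le|x|<\frac18$ the closed cube centered at $0$ of side $2|x|$ contains $x$ and contains $B(0,|x|)\subset B$. So
$$M(w\chi_B)(x)\ge(2|x|)^{-d}\int_{\delta<|u|<|x|}|u|^{-d}du=2^{-d}|x|^{-d}\sigma(\mathbb S^{d-1})\log\frac{|x|}\delta\ge cN|x|^{-d},$$
because $\log(|x|/\delta)\ge\frac12\log\frac1\delta=4N\log2$. Integrating over $\sqrt\delta<|x|<\frac18$, and using $\log\frac1{8\sqrt\delta}=(4N-3)\log2\ge cN$, we obtain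
$$\int_{Q_0}M(w\chi_B)\ge cN^2,\qquad w(Q_0)\le CN, \tag{8}$$
the second by (7). Hence $[w]_{A_\infty}\ge cN$. The middle inequality of Lemma 2 is (1). $\square$

## 3. One mass, many masses, and the cancellation of a Lipschitz kernel

Half of the mass of each spike, on the logarithmic scale, lies in the smaller ball of radius $\sqrt\delta$:
$$w(B(k,\sqrt\delta))\ge\int_{\delta<|x|<\sqrt\delta}|x|^{-d}dx=\tfrac12\sigma(\mathbb S^{d-1})\log\tfrac1\delta\ge cN\qquad(k\in\mathbb Z^d). \tag{9}$$

We also need the elementary inequality, for $u,u_0\ne0$,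
$$\Bigl|\frac u{|u|}-\frac{u_0}{|u_0|}\Bigr|\le\frac{2|u-u_0|}{|u_0|}, \tag{10}$$
which follows by writing the difference as $u\bigl(\frac1{|u|}-\frac1{|u_0|}\bigr)+\frac{u-u_0}{|u_0|}$.

**One mass.** Take the tame function $\Omega(\theta)=-\theta_1$ and $f=\chi_{B(y_0,\delta)}/|B(y_0,\delta)|$, $y_0=\frac14e_1$. By (6), $\|f\|_{L^1(w)}\le8^d$. Let $x\in B(0,\sqrt\delta)$, $y\in B(y_0,\delta)$, $u=x-y$, $u_0=-\frac14e_1$. Then $|u-u_0|\le2\sqrt\delta$, so $|u|\le\frac12$, and by (10) the direction of $u$ is within $16\sqrt\delta\le\frac1{16}$ of $-e_1$. So $\Omega(u/|u|)\ge\frac12$ and $T_\Omega f\ge2^{d-1}$ on $B(0,\sqrt\delta)$. By (9) and (3), the norm is at least $cN$. This matches $[w]_{A_1}$ and does not contradict (5). We are short of a full factor $N$.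

**Many masses.** Put $K=\{0,\dots,R-1\}^d$, place a unit mass at every $y_l$ with $l\in K$, and look at the spikes at every $k\in K$. There are as many masses as spikes. If $T_\Omega f\ge L$ on all the balls $B(k,\sqrt\delta)$, then (3) gives
$$\|T_\Omega\|\ge c\,\frac{L\cdot NR^d}{R^d}=c\,LN .$$
So we want the level $L\sim N$. The size of the kernel allows it: $\sum_{l\in K}(|k-l|+1)^{-d}$ receives about the same amount from each of the $N$ dyadic scales between $1$ and $R$.

**Where this stops for a Lipschitz $\Omega$.** Write $K_\Omega(u)=|u|^{-d}\Omega(u/|u|)$, with $\Omega$ Lipschitz and of mean zero. I claim that for $k$ in the middle of the box, say $\frac R4\le k_i\le\frac{3R}4$ for all $i$,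
$$\Bigl|\sum_{l\in K}K_\Omega(k-y_l)\Bigr|\le C_\Omega\quad\text{independently of }N. \tag{11}$$
First, if $|u-u'|\le\frac12|u'|$ then $|u|\ge\frac12|u'|$. The mean value theorem for $|u|^{-d}$, together with (10) for $\Omega(u/|u|)$, gives
$$|K_\Omega(u)-K_\Omega(u')|\le C_\Omega\,|u-u'|\,|u'|^{-d-1}.\tag{12}$$
Set $p=k-l$, so that $k-y_l=p-\frac14e_1$, and let $\rho=R/4$; all $p\in\mathbb Z^d$ with $|p|<\rho$ occur. The $p$ with $|p|<4\sqrt d$ contribute $O_\Omega(1)$. If $|p|\ge4\sqrt d$ and $u\in p+[-\frac12,\frac12)^d$, then $|u-(p-\frac14e_1)|\le\sqrt d\le\frac12|p-\frac14e_1|$. So by (12) replacing $K_\Omega(p-\frac14e_1)$ by $\int_{p+[-1/2,1/2)^d}K_\Omega$ costs at most $C_\Omega|p|^{-d-1}$, which is summable. The union of these cells differs from the annulus $4\sqrt d\le|u|<\rho$ only within distance $\sqrt d$ of its two boundary spheres, which costs $O_\Omega(1)$; and the integral of $K_\Omega$ over the annulus is $0$ because $\Omega$ has mean zero. Finally the $l\in K$ with $|k-l|\ge\rho$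 contribute at most $R^d\cdot C_\Omega R^{-d}$. (If $\rho<4\sqrt d$, there are only boundedly many terms.) This proves (11). The same bound holds for the actual values of $T_\Omega f$ on $B(k,\sqrt\delta)$ when the masses are spread over balls $B(y_l,\delta)$: this moves each argument by at most $2\sqrt\delta$, which by (12) changes the sum by at most $C_\Omega\sqrt\delta\sum_p|p-\frac14e_1|^{-d-1}\le C_\Omega$.

So the sum over $l$ fails to reach $N$ at one precise point: smoothness turns the lattice sum at each scale into an integral over the sphere, and that integral is zero.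

**What roughness permits.** The configuration uses only finitely many directions $k-y_l=(k-l)-\frac14e_1$. There are $R^d$ points $y_l$ and $R^d$ points $k$, but the direction depends only on $k-l$, so there are at most $2^{(N+1)d}$ of them, rather than $R^{2d}$. A merely bounded $\Omega$ may be nearly $1$ on a tiny neighborhood of all these directions. The mean-zero condition is then paid by a small negative constant elsewhere, and the configuration never sees it.

## 4. A thin set of directions containing all lattice directions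

The neighborhoods must be as wide as the spikes require. A target ball of radius $\sqrt\delta$ and a mass of radius at most $\delta$ perturb $u_0$ by at most $2\sqrt\delta$, hence its direction by at most $16\sqrt\delta$, by (10) with $|u_0|\ge\frac14$. So for $N\ge2$ put $\delta_N=2^{-8N}$,
$$P_N=\{p\in\mathbb Z^d:|p_i|\le2^N-1\ \forall i\},\quad\theta_p=\frac{p-\frac14e_1}{|p-\frac14e_1|},\quad S_N=\bigcup_{p\in P_N}\{\theta\in\mathbb S^{d-1}:|\theta-\theta_p|\le16\,\delta_N^{1/2}\}.$$
For instance $\theta_0=-e_1$ and $\theta_{e_1}=e_1$.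

A spherical cap of radius $\epsilon$ has measure at most $C\epsilon^{d-1}$, and $\#P_N\le2^{(N+1)d}$. Hence
$$\sigma(S_N)\le C2^{Nd}\,2^{-4N(d-1)}=C2^{N(4-3d)}\le C2^{-2N},$$
and the last inequality uses $d\ge2$. (With $\delta=2^{-aN}$ the exponent would be $N(d-\frac a2(d-1))$; it is negative for all $d\ge2$ once $a>4$, and $a=8$ leaves room.) These measures are summable, so one $\Omega$ serves all large $N$. Choose $N_0=N_0(d)\ge2$ with $\sum_{N\ge N_0}\sigma(S_N)\le\frac12\sigma(\mathbb S^{d-1})$ and let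
$$S=\bigcup_{N\ge N_0}S_N,\qquad\Omega=\chi_S-\frac{\sigma(S)}{\sigma(\mathbb S^{d-1})}. \tag{13}$$
Then $S$ is Borel, $\sigma(S)\le\frac12\sigma(\mathbb S^{d-1})$, $\int\Omega=0$, $|\Omega|\le1$, and $\Omega\ge\frac12$ on $S_N$ for every $N\ge N_0$. From here on $\Omega$ is this function.

## 5. Adding $N$ scales at every spike

The next lemma does not mention a weight. The radius $\eta$ is left free because we shall need smaller balls later.

**Lemma 3.** Let $N\ge N_0$, $\delta=2^{-8N}$, $R=2^N$, $K=\{0,\dots,R-1\}^d$, $0<\eta\le\delta$, and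
$$f=\sum_{l\in K}\frac{\chi_{B(y_l,\eta)}}{|B(y_l,\eta)|},\qquad G=\bigcup_{k\in K}B(k,\sqrt\delta).$$
Then $T_\Omega f\ge c_1N$ on $G$, where $c_1=c_1(d)>0$.

**Step 1: every interaction is positive.** Let $x\in B(k,\sqrt\delta)$ and $y\in B(y_l,\eta)$ with $k,l\in K$. Put $u=x-y$ and $u_0=k-y_l=(k-l)-\frac14e_1$. Then $|u-u_0|\le\sqrt\delta+\eta\le2\sqrt\delta\le\frac18$ and $|u_0|\ge\frac14$. So $|u|\ge\frac18$; in particular $x$ is at positive distance from $\operatorname{supp}f$. By (10),
$$\Bigl|\frac u{|u|}-\frac{u_0}{|u_0|}\Bigr|\le\frac{4\sqrt\delta}{1/4}=16\sqrt\delta .$$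
Since $k-l\in P_N$, the direction $u/|u|$ lies in $S_N$, so $\Omega(u/|u|)\ge\frac12$. Also $|u|\le|k-l|+\frac14+\frac18\le|k-l|+1$. Averaging over $y\in B(y_l,\eta)$ and summing over $l$,
$$T_\Omega f(x)\ge\frac12\sum_{l\in K}(|k-l|+1)^{-d}.$$

**Step 2: the sum is at least $cN$ for every $k\in K$, also near the boundary of the box.** In each coordinate, at least one side of $k_i$ has room $R/2$. Let $\epsilon_i=+1$ if $k_i<R/2$ and $\epsilon_i=-1$ otherwise. For integers $0\le t_i\le R/2-1$ we have $0\le k_i+\epsilon_it_i\le R-1$, so $k+(\epsilon_it_i)_i\in K$, and distinct $t$ give distinct points. On $t+[0,1)^d$ with $t_i\ge0$ we have $|u|\ge|t|$. Therefore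
$$\sum_{l\in K}(|k-l|+1)^{-d}\ge\sum_{t\in\{0,\dots,R/2-1\}^d}(|t|+1)^{-d}\ge\int_{[0,R/2]^d}\frac{du}{(|u|+1)^d}.$$
The cube $[0,R/2]^d$ contains the positive orthant of the ball of radius $R/2$, so the integral is at least
$$2^{-d}\sigma(\mathbb S^{d-1})\int_1^{R/2}\frac{s^{d-1}}{(1+s)^d}ds\ge c\int_1^{R/2}\frac{ds}s=c\,(N-1)\log2\ge cN. \qquad\square$$

**Proof of Proposition 1.** Take $f$ and $G$ from Lemma 3 with $\eta=\delta$. By (6), $\|f\|_{L^1(w)}\le8^dR^d$. The balls of $G$ are disjoint, so (9) gives $w(G)\ge cNR^d$. With $\alpha=c_1N/2$, (3) yields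
$$\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\ge\frac{\frac{c_1}2N\cdot cNR^d}{8^dR^d}=cN^2 .$$
Lemma 2 supplies the characteristics. $\square$

This settles the question: **the factor $[w]_{A_\infty}$ cannot be removed.**

## 6. Characteristics of different sizes, and why a jump is too abrupt

For the weights $w_N$ both characteristics have size $N$, so all we see is a norm of size $N^2$, and $N^2$ could come from $[w]_{A_1}^2$ or from $[w]_{A_1}[w]_{A_\infty}$. What changes if $[W]_{A_1}$ may be much larger than $[W]_{A_\infty}$? The full statement is this.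

**Theorem 4.** Let $d\ge2$. There are $N_0=N_0(d)$ and a Borel set $S\subset\mathbb S^{d-1}$ with $\sigma(S)\le\frac12\sigma(\mathbb S^{d-1})$ such that, with $\Omega=\chi_S-\sigma(S)/\sigma(\mathbb S^{d-1})$ (so $|\Omega|\le1$ and $\int\Omega=0$), the following holds. For every integer $N\ge N_0$ and every $\tau\in(0,1]$ there is a weight $W=W_{N,\tau}\in A_1$ with
$$c\tfrac N\tau\le[W]_{A_1}\le C\tfrac N\tau,\qquad cN\le[W]_{A_\infty}\le CN,\qquad\|T_\Omega\|_{L^1(W)\to L^{1,\infty}(W)}\ge c\,\tfrac{N^2}\tau\ \bigl(\ge c'[W]_{A_1}[W]_{A_\infty}\bigr).$$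

The kernel will not change: $\Omega$ and $N_0$ are those of Section 4. Looking at (3), the way to gain $1/\tau$ is to make $f$ cheap: lower the weight to $\tau w$ near the points $y_l$ and leave it alone at the spikes. Since $W\ge\tau w$, this raises $[W]_{A_1}$ by at most $1/\tau$. The remaining difficulty is to keep $[W]_{A_\infty}\le CN$ uniformly in $\tau$.

**The jump fails.** The first thing to try is $W^\sharp=\tau w$ on holes $y_l+[-\rho,\rho]^d$ with $\rho=r/\sqrt d$, and $W^\sharp=w$ elsewhere. Let $0<\tau\le\frac14$. In coordinates relative to $y_0$, let $Q=[\tau\rho,(1+\tau)\rho]\times[0,\rho]^{d-1}$, a cube of side $\rho$ of which a fraction $\tau$ sticks out of the hole through a face. All its points are within $\sqrt d(1+\tau)\rho\le2r$ of $y_0$, so $b_d\le w\le8^d$ on $Q$, and $Q$ meets no other hole, because points of the other holes are at distance at least $1-r>2r$ from $y_0$. Hence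
$$W^\sharp(Q)\le8^d(\tau+\tau)|Q| .$$
If $x\in Q$ has first coordinate $(1-s)\rho$ with $\tau\le s\le1-\tau$, some subcube of $Q$ containing $x$ has first-coordinate range $[(1-s)\rho,(1+\tau)\rho]$, and a fraction $\frac\tau{s+\tau}\ge\frac\tau{2s}$ of it is outside the hole. So $M(W^\sharp\chi_Q)(x)\ge b_d\frac\tau{2s}$, and integrating over $s$,
$$\int_QM(W^\sharp\chi_Q)\ge|Q|\,\frac{b_d\tau}2\log\frac{1-\tau}\tau,\qquad\text{so}\qquad[W^\sharp]_{A_\infty}\ge c\log\Bigl(\frac1\tau-1\Bigr).$$
For $\tau=e^{-N^2}$ this exceeds $cN^2$, so the bound $CN$ is lost. The trouble is that a cube may catch a sliver of high weight whose mass is comparable with everything else in the cube. Example 2 shows how to avoid this: let the weight descend linearly toward $y_l$ and stop at height $\tau$.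

## 7. Tapered weights

Put
$$\varphi(\rho)=\max\{\tau,\min(1,\rho/r)\},\qquad v(x)=\varphi(\operatorname{dist}(x,Y)),\qquad W=W_{N,\tau}=wv .$$
Everything is continuous, $\tau\le v\le1$, and $v=1$ off $Y_r$. For $\tau=1$ we have $v\equiv1$ and $W=w$. We note $\varphi(\rho/4)\ge\frac14\varphi(\rho)$, since $\min(1,a/4)\ge\frac14\min(1,a)$.

**Step 1: the upper bound for $[W]_{A_1}$.** For each cube, $\langle W\rangle_Q\le\langle w\rangle_Q\le CN\inf_Qw\le C\frac N\tau\inf_QW$ by Lemma 2 and $W\ge\tau w$. So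
$$[W]_{A_1}\le CN/\tau. \tag{14}$$

**Step 2: the mass comparison.** To bound $[W]_{A_\infty}$ we need that on every cube $v$ acts, in $w$-average, like its supremum.

**Lemma 5.** For every cube $Q$, $\ W(Q)\ge c\,(\sup_Qv)\,w(Q)$.

*Proof.* Let $\ell$ be the side of $Q$ and $\ell_0=r/\sqrt d$.

**(a) Unweighted averages of $v$ on small cubes.** *If $\ell\le\ell_0$, then $\langle v\rangle_Q\ge c\sup_Qv$; if $\ell=\ell_0$, then moreover $\langle v\rangle_Q\ge c$.* If $Q\cap Y_r=\emptyset$, then $v=1$ on $Q$. Otherwise $Q$ meets $B(y,r)$ for some $y\in Y$. Since $\operatorname{diam}Q=\sqrt d\,\ell\le r$, $Q\subset\overline{B(y,2r)}$. Points of $Y$ are at mutual distance at least $1$, so on this ball $y$ is the nearest point of $Y$ and $v(x)=\varphi(|x-y|)$. Let $m=\max_{\overline Q}|x-y|$. By (2), $|x-y|\ge m/4$ on a subcube of side $\frac38\ell$. As $\varphi$ is nondecreasing,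
$$\langle v\rangle_Q\ge(\tfrac38)^d\varphi(m/4)\ge(\tfrac38)^d\tfrac14\varphi(m)\ge(\tfrac38)^d\tfrac14\sup_Qv .$$
If $\ell=\ell_0$, then by (2) $m\ge\sqrt d\,\ell_0/2=r/2$, so $\varphi(m)\ge\frac12$.

**(b) Large cubes, $\ell\ge\ell_0$.** $Q$ contains $\lfloor\ell/\ell_0\rfloor^d$ disjoint cubes of side $\ell_0$, of total measure at least $2^{-d}|Q|$. By (a), $\int_Qv\ge c|Q|$, so $W(Q)\ge b_d\int_Qv\ge c|Q|$. By (6), and since $W=w$ off $Y_r$,
$$w(Q)=w(Q\cap Y_r)+w(Q\setminus Y_r)\le8^d|Q|+W(Q)\le CW(Q).$$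
As $\sup_Q v\le1$, this suffices.

**(c) Small cubes, $\ell<\ell_0$.** If $Q\cap Y_r=\emptyset$, then $W=w$ and $v=1$ on $Q$. Otherwise $Q\subset\overline{Y_{2r}}$, where $b_d\le w\le8^d$, and by (a)
$$W(Q)\ge b_d\int_Qv\ge c\,(\sup_Qv)|Q|\ge c\,8^{-d}(\sup_Qv)\,w(Q).\qquad\square$$

**Step 3: the upper bound for $[W]_{A_\infty}$.** The point is that $\tau$ cancels. Almost everywhere, by (1),
$$M(W\chi_Q)\le(\sup_Qv)\,Mw\le(\sup_Qv)[w]_{A_1}w .$$
Integrating over $Q$ and using Lemmas 2 and 5, $\int_QM(W\chi_Q)\le CN(\sup_Qv)w(Q)\le CN\,W(Q)$. Therefore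
$$[W]_{A_\infty}\le CN. \tag{15}$$

**Step 4: lower bounds for both characteristics.** These are needed only for the two-sided statements. On $B=B(0,\frac18)$ we have $\operatorname{dist}(x,Y)\ge\frac14-\frac18>r$, so $v=1$ and $W=w$ there. Let $Q_0=[-\frac12,\frac12)^d$.

For $A_1$: $\langle W\rangle_{Q_0}=W(Q_0)\ge\int_{\delta<|x|<1/8}|x|^{-d}dx=\sigma(\mathbb S^{d-1})(8N-3)\log2\ge cN$. On the ball $B(\frac14e_1,\tau r)\subset Q_0$ we have $v=\varphi(|x-\frac14e_1|)=\tau$, so $W\le8^d\tau$ by (6). Thus $[W]_{A_1}\ge cN/\tau$.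

For $A_\infty$: $W\chi_{Q_0}\ge w\chi_B$, so (8) gives $\int_{Q_0}M(W\chi_{Q_0})\ge cN^2$, while $W(Q_0)\le w(Q_0)\le CN$. Thus $[W]_{A_\infty}\ge cN$.

## 8. The lower bound $cN^2/\tau$

**Proof of Theorem 4.** Let $N\ge N_0$ and $\tau\in(0,1]$. The purpose of $\eta$ in Lemma 3 is now visible: the masses must fit in the flat bottoms of the dips. Take $\eta=\min(\delta,\tau r)$.

*The norm of $f$.* On $B(y_l,\eta)$ we have $\operatorname{dist}(x,Y)<\tau r$, so $v=\tau$, and $w\le8^d$. Hence $\|f\|_{L^1(W)}\le8^d\tau R^d$.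

*The mass of $G$.* Since $\sqrt\delta=2^{-4N}<\frac18$, we have $v=1$ on each $B(k,\sqrt\delta)$, by Step 4 of Section 7 and periodicity. By (9), $W(B(k,\sqrt\delta))\ge cN$. The balls are disjoint, so $W(G)\ge cNR^d$.

*Conclusion.* Lemma 3 gives $T_\Omega f\ge c_1N$ on $G$. With $\alpha=c_1N/2$, (3) yields
$$\|T_\Omega\|_{L^1(W)\to L^{1,\infty}(W)}\ge\frac{\frac{c_1}2N\cdot cNR^d}{8^d\tau R^d}=c\,\frac{N^2}\tau .$$
By (14) and (15), $N^2/\tau\ge c\,[W]_{A_1}[W]_{A_\infty}$. Together with Step 4 of Section 7 this proves the theorem. $\square$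

## 9. Every monotone bound is at least $c\,[w]_{A_1}[w]_{A_\infty}$

**Corollary 6.** Let $\Omega$ be as in Theorem 4.

(i) If $\Phi$ is nondecreasing in each variable and $\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\le\Phi([w]_{A_1},[w]_{A_\infty})$ for all $w\in A_1$, then $\Phi(s,t)\ge c\,st$ for all $s\ge t\ge C$.

(ii) If $h:[1,\infty)\to(0,\infty)$ satisfies $h(t)=o(t)$ as $t\to\infty$, then there is no constant $K$ with $\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\le K[w]_{A_1}h([w]_{A_\infty})$ for all $w\in A_1$.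

The restriction $s\ge t$ in (i) is natural, because $[w]_{A_\infty}\le[w]_{A_1}$ always, by (1).

*Proof.* (i) The aim is to hit a prescribed pair $(s,t)$ from below. Let $C_1\ge1$ satisfy $[W_{N,\tau}]_{A_1}\le C_1N/\tau$ and $[W_{N,\tau}]_{A_\infty}\le C_1N$. For $s\ge t\ge C_1N_0$ put
$$N=\lfloor t/C_1\rfloor\ge N_0,\qquad\tau=\frac{C_1N}s\le\frac ts\le1 .$$
Then $[W_{N,\tau}]_{A_1}\le s$ and $[W_{N,\tau}]_{A_\infty}\le C_1N\le t$, so by monotonicity
$$\Phi(s,t)\ge\|T_\Omega\|_{L^1(W)\to L^{1,\infty}(W)}\ge c\,\frac{N^2}\tau=\frac{c\,Ns}{C_1}\ge c'st,$$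
where the last step uses $N\ge\frac t{2C_1}$, valid as $t/C_1\ge1$.

(ii) Take $W=W_{N,1}$. By Theorem 4,
$$\frac{\|T_\Omega\|_{L^1(W)\to L^{1,\infty}(W)}}{[W]_{A_1}h([W]_{A_\infty})}\ge\frac{cN^2}{CN\,h([W]_{A_\infty})}\ge c\,\frac{[W]_{A_\infty}}{h([W]_{A_\infty})},$$
which tends to $\infty$ as $N\to\infty$, because $[W]_{A_\infty}\ge cN\to\infty$. $\square$

Compared with the upper bound (4), only the logarithm is left undecided; these notes do not settle whether it is needed for rough $T_\Omega$.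

## 10. The kernels for which the estimate holds form a meagre subspace

Let $L^\infty_0(\mathbb S^{d-1})$ be the Banach space of bounded mean-zero functions. A set is meagre if it is a countable union of nowhere dense sets.

**Corollary 7.** Let $h:[1,\infty)\to(0,\infty)$ satisfy $h(t)=o(t)$ as $t\to\infty$, e.g. $h(t)=\log(t+1)$. The set of $\Omega\in L^\infty_0(\mathbb S^{d-1})$ for which some $K$ satisfies $\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\le K[w]_{A_1}h([w]_{A_\infty})$ for all $w\in A_1$ is a proper linear subspace which is meagre in $L^\infty_0(\mathbb S^{d-1})$.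

*Proof.* For $n\in\mathbb N$ let $F_n$ be the set of $\Omega\in L^\infty_0$ with $\|T_\Omega\|_{L^1(w)\to L^{1,\infty}(w)}\le n[w]_{A_1}h([w]_{A_\infty})$ for all $w\in A_1$. The set in question is $\mathcal B=\bigcup_nF_n$.

**Step 1: $\mathcal B$ is a linear subspace.** This will let one bad kernel spoil every ball. Homogeneity, $\|T_{\lambda\Omega}\|=|\lambda|\,\|T_\Omega\|$, handles scalars. For sums, $T_{\Omega_1+\Omega_2}f=T_{\Omega_1}f+T_{\Omega_2}f$ a.e. and
$$w(|T_{\Omega_1}f+T_{\Omega_2}f|>\alpha)\le w(|T_{\Omega_1}f|>\tfrac\alpha2)+w(|T_{\Omega_2}f|>\tfrac\alpha2),$$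
so $\Omega_1\in F_n$ and $\Omega_2\in F_m$ give $\Omega_1+\Omega_2\in F_{2(n+m)}$.

**Step 2: $F_n$ is closed.** Let $\Omega_j\in F_n$, $\Omega_j\to\Omega$ in $L^\infty_0$, and let $f$ be bounded with compact support, so $f\in L^2$. By the bound $\|T_{\Omega'}\|_{L^2\to L^2}\le C_d\|\Omega'\|_\infty$ (Calderón–Zygmund, *On singular integrals*, Amer. J. Math. 78 (1956)), applied to $\Omega'=\Omega_j-\Omega$, we have $T_{\Omega_j}f\to T_\Omega f$ in $L^2$, hence a.e. along a subsequence. At a point of convergence where $|T_\Omega f|>\alpha$, eventually $|T_{\Omega_j}f|>\alpha$. So along the subsequence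
$$\chi_{\{|T_\Omega f|>\alpha\}}\le\liminf_j\chi_{\{|T_{\Omega_j}f|>\alpha\}}\quad\text{a.e., and so }w\text{-a.e.},$$
since Lebesgue null sets are $w$-null. Fatou's lemma gives
$$w(\{|T_\Omega f|>\alpha\})\le\liminf_jw(\{|T_{\Omega_j}f|>\alpha\})\le\frac{n[w]_{A_1}h([w]_{A_\infty})}\alpha\int|f|w .$$
As $w$, $f$, $\alpha$ were arbitrary, $\Omega\in F_n$.

**Step 3: $F_n$ has empty interior.** If $F_n$ contained a ball, the linear subspace $\mathcal B$ would contain that ball, hence, taking differences with its center and scaling, all of $L^\infty_0$. But by Corollary 6(ii) the $\Omega$ of Theorem 4 is not in $\mathcal B$.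

So $\mathcal B$ is proper, and it is the countable union of the sets $F_n$, each closed with empty interior and therefore nowhere dense. $\square$
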